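# Edge connectivity from few products with the adjacency matrix

## Deciding $\lambda\ge 2k$ or $\lambda\le k$ with $O(\log^5 n)$ products

Let $G=([n],E)$ be a simple undirected graph on $n\ge2$ vertices, with adjacency matrix $A\in\{0,1\}^{n\times n}$. Its edge connectivity $\lambda(G)$ is the minimum number of edges whose removal disconnects $G$, and $\lambda(G)=0$ if $G$ is disconnected. An algorithm knows $n$ but not $E$. It may choose any $x\in\{0,1\}^n$ and is told the vector $Ax$; this is one *query*. It may be randomized and adaptive. Only queries are counted: internal computation is free and uses exact real arithmetic.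

**Theorem 1.** For all $n\ge2$, all $k\ge1$ and all simple $G$ with $\lambda(G)\ge2k$ or $\lambda(G)\le k$, a randomized algorithm using $O(\log^5 n)$ queries decides which case holds with probability at least $2/3$.

Let us unpack this. The integer $k$ is given to the algorithm, and we are promised that $\lambda(G)$ does not lie strictly between $k$ and $2k$. The number of queries does not depend on $k$. One query returns $n$ numbers, each in $\{0,\dots,n-1\}$, so $n$ queries (the unit vectors) reveal $G$ completely. The content of the theorem is that a fixed power of $\log n$ is enough.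

The question was posed by Arinta Auza and Troy Lee in "On the query complexity of connectivity with global queries" (arXiv:2109.02115, 2021). The point of comparison is a result of Sun et al. (ICALP 2019): with $\mathrm{polylog}(n)$ matrix-vector multiplication queries to the *signed vertex-edge incidence matrix* one can find a spectral sparsifier of the graph, and consequently decide the same gap problem. The question was whether the adjacency matrix serves as well for the gap problem. Theorem 1 says yes. The proof gives more: a spectral approximation of the whole graph, stated as Theorems 2 and 3 below once the vocabulary is in place.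

## Cuts, Laplacians and the Loewner order

For a pair $e=\{u,v\}$ write $b_e=e_u-e_v$ (either sign; only $b_eb_e^\top$ will matter).

**Definition (Laplacian).** A Laplacian is a matrix $\sum_e w_e b_eb_e^\top$ with all $w_e\ge0$, the sum running over all pairs of vertices. Its quadratic form is $x\mapsto\sum_{e=\{u,v\}}w_e(x_u-x_v)^2$.

If $A$ is symmetric with zero diagonal and nonnegative entries, the Laplacian with weights $A_{uv}$ is $L=\mathrm{diag}(A\mathbb 1)-A$. The complete graph has Laplacian $K=nI-J$, where $J$ is the all-ones matrix. Every Laplacian kills $\mathbb 1$ and maps into $H=\mathbb 1^\perp$. On $H$ we have $K=nI$. We write $\Pi$ for the orthogonal projection onto $H$, and $\|\cdot\|$ for the Euclidean norm of vectors and the operator norm of matrices.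

For $\emptyset\ne S\subsetneq[n]$ the quadratic form at the indicator vector counts the edges leaving $S$:
$$\mathrm{cut}_G(S)=\mathbb 1_S^\top L\,\mathbb 1_S,\qquad \lambda(G)=\min_S\mathrm{cut}_G(S),\qquad \mathbb 1_S^\top K\,\mathbb 1_S=|S|(n-|S|)\le \tfrac{n^2}{4}.\tag{1}$$
For a Laplacian $M$ put $\mathrm{cut}_M(S)=\mathbb 1_S^\top M\mathbb 1_S$.

We write $B\preceq C$ if $x^\top Bx\le x^\top Cx$ for all $x$. We use the following textbook facts about symmetric matrices.

1. If $B\preceq C$ then $Q^\top BQ\preceq Q^\top CQ$ for every $Q$.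
2. If $f\le g$ on an interval containing the spectrum of $B$, then $f(B)\preceq g(B)$.
3. With $\langle B,C\rangle=\operatorname{tr}(BC)$: if $R\succeq0$ and $B\preceq C$, then $\langle R,B\rangle\le\langle R,C\rangle$.
4. Golden–Thompson inequality: $\operatorname{tr}e^{B+C}\le\operatorname{tr}(e^Be^C)$.

If $(1-\varepsilon)N\preceq M\preceq(1+\varepsilon)N$ for Laplacians $M,N$, then evaluating at $\mathbb 1_S$ shows that all cuts of $M$ are within a factor $1\pm\varepsilon$ of those of $N$. This is how a spectral statement answers a question about cuts.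

**Example (path on three vertices).** For the path $1-2-3$, $L$ has eigenvector $(1,0,-1)$ with eigenvalue $1$ and $(1,-2,1)$ with eigenvalue $3$, while $K=3I$ on $H$. So $\frac13K\preceq L\preceq K$. At $S=\{1\}$ this reads $\frac23\le1\le2$, and at $S=\{2\}$ it reads $\frac23\le2\le2$.

**Definition (powers of $P$).** Let $P$ be a Laplacian that is positive definite on $H$. It maps $H$ onto $H$ and kills $\mathbb 1$. $P^+$ denotes the pseudoinverse: the inverse of $P$ on $H$, and $0$ on $\mathbb 1$. We write $P^{-1/2}=(P^+)^{1/2}$. Thus $P^{1/2}P^{-1/2}=\Pi$, and $\|P^{-1/2}\|^2=\|P^+\|$. For $P=K$ these are $K^+=\frac1n\Pi$ and $K^{-1/2}=\frac1{\sqrt n}\Pi$.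

## Degrees, the six-cycle, and measuring cuts one at a time

The query $x=\mathbb 1$ returns the degrees, and $\lambda(G)$ is at most the minimum degree. For $n\le5$ this one query decides the problem. Since $\lambda\le n-1$, the case $\lambda\ge2k$ is possible only if $2k\le n-1\le4$.

- For $k=2$ we need $n=5$ and $\lambda\ge4$. This forces all degrees to be $4$, that is, $G=K_5$, and indeed $\lambda(K_5)=4$.
- For $k=1$, suppose all degrees are at least $2$ but $\lambda\le1$. Then some $S$ has at most one edge leaving it. Neither $S$ nor its complement can have one vertex (its degree would be at most $1$) or two (each vertex has at most one neighbor inside the set, and at most one edge leaves, so one of the two has degree at most $1$). So $n\ge6$. Hence for $n\le5$: $\lambda\ge2$ if and only if all degrees are at least $2$.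

At $n=6$ degrees stop being enough. The six-cycle and two disjoint triangles both have $A\mathbb 1=2\cdot\mathbb 1$, but $\lambda$ is $2$ for the first and $0$ for the second, so $k=1$ must tell them apart.

A query at $\mathbb 1_S$ gives more than degrees: $\mathrm{cut}_G(S)=\sum_{u\notin S}(A\mathbb 1_S)_u$, so one query measures one cut. For two triangles on $\{1,2,3\}$ and $\{4,5,6\}$ the query at $S=\{1,2,3\}$ shows a cut of size $0$. The first thing to try is therefore to measure many cuts and take the smallest. There are $2^{n-1}-1$ cuts, so one has to choose. Random choice fails on the following graph, to which we shall return.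

**Example (two cliques and a bridge).** Let $n=2m$ with $m\ge3$, and let $G$ consist of two disjoint $m$-cliques joined by a single edge. Then $\lambda(G)=1$. If a nonempty proper $S$ is not one of the two cliques, it splits some clique into parts of sizes $a$ and $m-a$ with $1\le a\le m-1$, so $\mathrm{cut}_G(S)\ge a(m-a)\ge m-1$. A uniformly random nonempty proper $S$ is one of the cliques with probability $2/(2^n-2)$. So after measuring $r$ random cuts, the smallest measured value is at least $m-1$ except with probability at most $2r/(2^n-2)$, while the truth is $1$.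

This defeats the rule "take the smallest measured cut", and only that rule: a query carries more information than the value of one cut. What we shall do is use the products $Ax$ to build a graph $M$, known to us, all of whose cuts are close to those of $G$, and then minimize over cuts of $M$ at no query cost.

## Approximating $L+tK$, and how Theorem 1 follows

It is convenient to approximate not $L$ itself, which may be singular on $H$ when $G$ is disconnected, but $L+tK$ with a tiny $t$. By (1) this changes each cut by at most $tn^2/4$.

**Theorem 2.** Let $A$ be symmetric with zero diagonal and entries in $[0,1]$ (a weighted graph), accessed by queries $x\mapsto Ax$ with $x\in\{0,1\}^n$. Let $L=\mathrm{diag}(A\mathbb 1)-A$ and $K=nI-J$. Given $\varepsilon\in(0,\frac13]$, $\tau\in(0,1)$ and $\zeta\in(0,1)$, one can with probability at least $1-\zeta$ output a Laplacian $M$ of a nonnegatively weighted graph and a number $t\in[\tau/2,\tau]$ with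
$$(1-\varepsilon)(L+tK)\preceq M\preceq(1+\varepsilon)(L+tK).\tag{2}$$
If $\zeta$ is constant, $\varepsilon\ge1/n$ and $\tau\ge n^{-O(1)}$, the number of queries is $O(\log^5n+\varepsilon^{-6}\log^4n)$.

**Theorem 3.** For simple graphs:

(a) for $0<\gamma\le1$, deciding $\lambda\ge(1+\gamma)k$ versus $\lambda\le k$ (under the promise that one of them holds, with success probability at least $2/3$) takes $O(\log^5n+\gamma^{-6}\log^4n)$ queries;

(b) for $\varepsilon>0$, a weighted graph with Laplacian $M'$ satisfying $(1-\varepsilon)L\preceq M'\preceq(1+\varepsilon)L$, also when $G$ is disconnected, can be found with probability at least $2/3$ with $O(\log^5n+\varepsilon^{-6}\log^4n)$ queries;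

(c) conversely, for $n\ge16$ and $\frac1{8n}\le\varepsilon\le\frac1{16}$, any algorithm that with probability at least $2/3$ outputs $(1\pm\varepsilon)$-approximations to all cuts of a simple graph needs at least $\frac1{256\,\varepsilon\log_2n}$ queries.

We first deduce Theorem 3(a) and Theorem 1 from Theorem 2, so that afterwards only Theorem 2 stands between us and the answer.

**Proof of Theorem 3(a) and Theorem 1, given Theorem 2.** If $\gamma<8/n$, query all $n$ unit vectors and learn $G$. This costs $n<8/\gamma$ queries, which is $O(\gamma^{-6}\log^4n)$. (For $\gamma=1$ this happens only for $n<8$.)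

Otherwise run Theorem 2 with $\varepsilon=\gamma/8$, $\tau=\gamma/(2n^2)$ and $\zeta=\frac13$. Here $1/n\le\varepsilon\le\frac18$, and $\tau\ge4/n^3$, so the stated query bound applies. Compute $\min_S\mathrm{cut}_M(S)$ from $M$, and answer "$\lambda\ge(1+\gamma)k$" if and only if this minimum exceeds $(1+\frac\gamma2)k$. Assume (2) holds, which has probability at least $\frac23$.

- If $\lambda\ge(1+\gamma)k$, then every $S$ has
$$\mathrm{cut}_M(S)\ge(1-\tfrac\gamma8)(1+\gamma)k=\big(1+\tfrac{7\gamma}8-\tfrac{\gamma^2}8\big)k\ge(1+\tfrac{3\gamma}4)k>(1+\tfrac\gamma2)k.$$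
- If $\lambda\le k$ (including $\lambda=0$), take $S$ with $\mathrm{cut}_G(S)\le k$. Since $\frac{\tau n^2}4=\frac\gamma8\le\frac{\gamma k}8$,
$$\mathrm{cut}_M(S)\le(1+\tfrac\gamma8)\big(k+\tfrac{\tau n^2}4\big)\le(1+\tfrac\gamma8)^2k=\big(1+\tfrac\gamma4+\tfrac{\gamma^2}{64}\big)k<(1+\tfrac\gamma2)k.$$

So the answer is correct. The number of queries is $O(\log^5n+\gamma^{-6}\log^4n)$. The case $\gamma=1$ is Theorem 1. $\square$

## Real vectors from binary digits

Queries must be $0/1$ vectors, but the algorithm for Theorem 2 will want products with arbitrary real vectors. Binary expansion supplies them to high accuracy.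

**Lemma 1.** Let $A$ be symmetric with entries in $[0,1]$. For $x\in\mathbb R^n$ and $b\in\mathbb N$, $2(b+1)$ queries suffice to compute $z$ with $\|z-Ax\|\le n^{3/2}2^{-b}\|x\|$.

*Proof.* If $x=0$ take $z=0$. Otherwise scale so that $\|x\|=1$; then $|x_u|\le1$ for all $u$. Truncate: $\tilde x_u=\mathrm{sign}(x_u)\lfloor2^b|x_u|\rfloor2^{-b}$. The positive and negative parts of $2^b\tilde x$ are integer vectors with entries in $[0,2^b]$, so each has the form $\sum_{j=0}^b2^jx^{(j)}$ with $x^{(j)}\in\{0,1\}^n$. Querying these $2(b+1)$ vectors gives $z=A\tilde x$ exactly. Finally $\|A\|\le n$, because the absolute row sums are at most $n$, and $\|x-\tilde x\|\le\sqrt n\,2^{-b}$. $\square$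

One further query gives $A\mathbb 1$. After that, for any known $t$,
$$(L+tK)x=\mathrm{diag}(A\mathbb 1)x-Ax+t(nx-Jx)$$
is available with the same error and the same number of queries as $Ax$, because every other term is known exactly.

## Preconditioning by halving

We now know how to multiply by $N=L+tK$, and we want a known $M$ close to $N$ in the sense of (2). Suppose we can produce approximations with *additive* error in some known coordinate system. The obvious coordinate system is that of $K$, since $0\preceq L\preceq K$. In these coordinates $N$ becomes $K^{-1/2}NK^{-1/2}=\frac1nL+tI$ on $H$. An additive error $\varepsilon'$ there means $-\varepsilon'K\preceq M-N\preceq\varepsilon'K$, that is, an error of up to $\varepsilon'|S|(n-|S|)$ in $\mathrm{cut}(S)$.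

Here is where this stops working. In the two-clique example take $x$ to be $+1$ on one clique and $-1$ on the other. Then $x^\top Lx=4$ and $\|x\|^2=n$, so $\frac1nL+tI$ has Rayleigh quotient $\frac4{n^2}+t$ at $x$. To get relative accuracy $\varepsilon$ in this direction we need $\varepsilon'\le\varepsilon(\frac4{n^2}+t)$, where $t$ must itself be of order $1/n^2$. The procedure below reaches additive error $\varepsilon'$ in order $\varepsilon'^{-2}\log n$ rounds, so this would cost a power of $n$.

The remedy is to use coordinates in which $N$ is between $I$ and $4I$; there, additive error $\varepsilon$ *is* relative error $\varepsilon$. This requires a known $P$ with $P\preceq N\preceq4P$. For $N=L+K$ the matrix $K$ will do. And a rough approximation of $L+tK$ will do for $L+\frac t2K$. So we descend $t=1,\frac12,\frac14,\dots$, each approximation serving as coordinate system for the next, and we need only logarithmically many steps to bring $t$ down to a power of $1/n$.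

**Example.** For the path on three vertices, $L+tK$ has eigenvalues $1+3t$ and $3+3t$ on $H$. Halving $t$ divides them by $\frac{1+3t}{1+3t/2}$ and $\frac{3+3t}{3+3t/2}$, both between $1$ and $2$.

The single step is the following lemma. Its proof occupies the next four sections.

**Lemma 2 (refinement).** Let $0<\varepsilon\le\frac13$. Let $N$ be an unknown Laplacian and $P$ a known Laplacian, positive definite on $H$, with $P\preceq N\preceq4P$. Put
$$\eta=\tfrac\varepsilon{27},\quad\theta=\tfrac\varepsilon{24},\quad T=\Big\lceil\tfrac{81\ln(2n)}{\varepsilon^2}\Big\rceil,\quad\beta=\tfrac32\eta T,\quad q=\Big\lceil8\beta+\ln\tfrac{16\sqrt n}\theta\Big\rceil,\quad\delta'=\tfrac{\theta e^{-2\beta}}{32\sqrt n}.\tag{3}$$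
Suppose $Nx$ can be computed with error at most $\delta\|x\|$, where $\delta=\frac{3\delta'}{\beta\|P^+\|}$. Then for any $r\in\mathbb N$, $r\ge 1$, using at most $Trq$ such products, one finds a Laplacian $M$ such that with probability at least $1-2Tn^2e^{-r\varepsilon^2/(12\cdot48^2)}$
$$(1-\varepsilon)N\preceq M\preceq(1+\varepsilon)N.$$

Note that $\beta=\frac\varepsilon{18}T=O(\varepsilon^{-1}\log n)$.

**Proof of Theorem 2, given Lemma 2.**

**Step 1: set up the chain.** We define the matrices to be approximated. Let $t_i=2^{-i}$ and $N_i=L+t_iK$, a Laplacian with weights $A_{uv}+t_i\ge0$. Let $\ell$ be the least integer with $t_\ell\le\tau$. Since $\tau<1$ we have $\ell\ge1$ and $t_{\ell-1}>\tau$, so $t_\ell\in[\tau/2,\tau]$. Since $t_{i-1}=2t_i$,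
$$N_i\preceq N_{i-1}=L+2t_iK\preceq2N_i.\tag{4}$$

**Step 2: find a preconditioner for each phase.** We check the hypothesis $P\preceq N\preceq4P$ of Lemma 2.

In phase $0$ take $P_0=K$. All weights of $L$ lie in $[0,1]$, so $0\preceq L\preceq K$ and $P_0\preceq N_0=L+K\preceq2P_0\preceq 4P_0$.

In phase $i\ge1$ suppose the previous phase delivered $\frac23N_{i-1}\preceq M_{i-1}\preceq\frac43N_{i-1}$. Put $P_i=\frac38M_{i-1}$. By (4),
$$P_i\preceq\tfrac38\cdot\tfrac43N_{i-1}=\tfrac12N_{i-1}\preceq N_i,\qquad N_i\preceq N_{i-1}\preceq\tfrac32M_{i-1}=4P_i.$$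
In every phase $P_i\succeq\frac14N_i\succeq\frac{t_i}4K$, so $P_i$ is positive definite on $H$ and $\|P_i^+\|\le\frac4{t_in}$. Lemma 2 applies to $(P_i,N_i)$ and yields $M_i$. Use accuracy $\varepsilon_i=\frac13$ in phases $0,\dots,\ell-1$, which is what the next phase needs, and $\varepsilon_\ell=\varepsilon$ in the last. Output $M=M_\ell$ and $t=t_\ell$.

**Step 3: bound the failure probability.** Let $T_i,q_i,\beta_i,\theta_i,\delta_i'$ be the parameters (3) for $\varepsilon_i$, and choose
$$r_i=\Big\lceil12\cdot48^2\,\varepsilon_i^{-2}\ln\frac{2(\ell+1)T_in^2}\zeta\Big\rceil.$$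
Given that the earlier phases succeeded, phase $i$ fails with probability at most $2T_in^2\cdot\frac{\zeta}{2(\ell+1)T_in^2}=\frac\zeta{\ell+1}$. Over $\ell+1$ phases the total is at most $\zeta$. If an earlier phase fails and a later one is thereby undefined, the algorithm stops with an arbitrary output, or at the prescribed query bound; this belongs to the failure event.

**Step 4: count queries.** By Lemma 1 a product with $N_i$ costs $2(b_i+1)$ queries, where $b_i$ is the least positive integer with
$$n^{3/2}2^{-b_i}\le\frac{3\delta_i'}{\beta_i}\cdot\frac{t_in}4,$$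
and the right-hand side is at most the error $\delta$ allowed in Lemma 2, since $\|P_i^+\|\le\frac4{t_in}$. All parameters are thus fixed in advance. Because $\delta_i'=\theta_ie^{-2\beta_i}/(32\sqrt n)$ and $t_i\ge\tau/2$,
$$b_i=O\big(\beta_i+\log\tfrac1{\theta_i}+\log n+\log\tfrac1\tau\big)=O(\varepsilon_i^{-1}\log n+\log\tfrac1\tau).$$
Now let $\zeta$ be constant, $\varepsilon\ge1/n$ and $\tau\ge n^{-O(1)}$. Then $\ell=O(\log n)$ and $T_i\le n^{O(1)}$, whence
$$T_i=O(\varepsilon_i^{-2}\log n),\quad r_i=O(\varepsilon_i^{-2}\log n),\quad q_i=O(\varepsilon_i^{-1}\log n),\quad b_i=O(\varepsilon_i^{-1}\log n).$$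
Phase $i$ uses at most $T_ir_iq_i\cdot2(b_i+1)=O(\varepsilon_i^{-6}\log^4n)$ queries, and one extra query gives $A\mathbb 1$. There are $O(\log n)$ phases, all but the last with $\varepsilon_i=\frac13$. The total is $O(\log^5n+\varepsilon^{-6}\log^4n)$. $\square$

## Matching an unknown matrix by multiplicative weights

It remains to prove Lemma 2. Pass to the coordinates of $P$: put
$$v_e=P^{-1/2}b_e\in H,\qquad X=P^{-1/2}NP^{-1/2},\qquad I\preceq X\preceq4I\text{ on }H.$$
From now on all operators act on $H$, of dimension $d=n-1$. If $w^*$ are the weights of $N$, then $X=\sum_ew_e^*v_ev_e^\top$. Consider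
$$\mathcal C=\Big\{Y=\sum_ew_ev_ev_e^\top:\ w\ge0,\ I\preceq Y\preceq4I\Big\}.$$
We call $w$ *admissible* if it satisfies these constraints. The set $\mathcal C$ depends only on $P$, so we know it; it is convex; and although we do not know $X$, we do know that $X\in\mathcal C$. The admissible $w$ form a nonempty compact set: the constraints are closed, and $\sum_ew_e\|v_e\|^2=\operatorname{tr}Y\le4d$ bounds every $w_e$, since $v_e\ne0$ ($P^{-1/2}$ is injective on $H$). The goal is a $\bar Y\in\mathcal C$ with $\|\bar Y-X\|\le\varepsilon$.

**Example ($n=2$, by hand).** Here $d=1$, everything is a number, and $\mathcal C=[1,4]$. Suppose we cannot see $X$ but can see the sign of the accumulated error $S=\sum_i(Y_i-X)$. Play $Y=1$ when $S>0$, $Y=4$ when $S<0$, and either when $S=0$. With $X=2$ and first move $4$: $S$ goes $0,2,1,0$ and the moves are $4,1,1$, whose average is $2=X$. The accumulated error stays bounded, so the average of the moves tends to $X$.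

In higher dimension $S$ has many eigenvalues, and "the sign of $S$" is replaced by the matrix $e^{\eta S}-e^{-\eta S}$, which puts large positive weight on directions where $S$ is very positive and large negative weight where it is very negative. We choose $Y$ to minimize $\langle e^{\eta S}-e^{-\eta S},Y\rangle$ over $\mathcal C$. The crucial remark is that $X$ is itself a feasible choice. So the minimizer $Y$ satisfies $\langle e^{\eta S}-e^{-\eta S},Y-X\rangle\le0$, although we never learn $X$. That is the only inequality about the move $Y$ that the potential argument needs.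

We do not know $S$ either, so we must work with estimates. Since $\langle R,Y\rangle=\sum_ew_e\,v_e^\top Rv_e$, it is enough to estimate the numbers $v_e^\top e^{\pm\eta S}v_e$. We ask for small *relative* error in each, for the two signs separately: because $w\ge0$, such errors add up to a small relative error in $\langle R,Y\rangle$, simultaneously for all $Y\in\mathcal C$. (For the difference $e^{\eta S}-e^{-\eta S}$ a relative error would be too much to ask: at the start $S=0$ and the difference vanishes.)

**The algorithm.** For rounds $s=1,\dots,T$ let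
$$S_s=\sum_{i<s}(Y_i-X),\qquad R_s^\pm=\exp(\pm\eta S_s).$$
Obtain numbers $a_e^\pm=a_e^\pm(s)$ intended to satisfy
$$(1-\theta)\,v_e^\top R_s^\pm v_e\ \le\ a_e^\pm\ \le\ (1+\theta)\,v_e^\top R_s^\pm v_e\qquad\text{for all }e.\tag{5}$$
Let $w^{(s)}$ minimize $\sum_ew_e(a_e^+-a_e^-)$ over all admissible $w$ (ties broken by a fixed rule), and put $Y_s=\sum_ew_e^{(s)}v_ev_e^\top$. At the end set $\bar w=\frac1T\sum_sw^{(s)}$ and output $M=\sum_e\bar w_eb_eb_e^\top$.

The minimization involves only known quantities, so it costs no queries. A minimizer exists by compactness, whatever the numbers $a_e^\pm$ are.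

**Lemma 3.** If (5) holds in every round, then $(1-\varepsilon)N\preceq M\preceq(1+\varepsilon)N$.

*Proof.*

**Step 1: the move is almost as good as $X$.** We turn (5) into an inequality about $\Delta_s=Y_s-X$. For $Y=\sum_ew_ev_ev_e^\top\in\mathcal C$, (5) and $w\ge0$ give
$$\Big|\sum_ew_ea_e^\pm-\langle R_s^\pm,Y\rangle\Big|\le\theta\langle R_s^\pm,Y\rangle\le4\theta\operatorname{tr}R_s^\pm,\tag{6}$$
the last step by $Y\preceq4I$. Put $\Phi_s=\operatorname{tr}R_s^++\operatorname{tr}R_s^-$. Since $w^*$ is admissible, $\sum_ew_e^{(s)}(a_e^+-a_e^-)\le\sum_ew_e^*(a_e^+-a_e^-)$. Replacing the left side by $\langle R_s^+-R_s^-,Y_s\rangle$ costs at most $4\theta\Phi_s$ by (6), and likewise for the right side and $X$. Hence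
$$\langle R_s^+-R_s^-,\Delta_s\rangle\le8\theta\Phi_s.\tag{7}$$

**Step 2: the potential grows slowly.** We bound $\Phi_{s+1}$ by $\Phi_s$. Both $Y_s$ and $X$ lie between $I$ and $4I$, so $\|\Delta_s\|\le3$, and $3\eta\le1$. For $|y|\le1$ we have $e^y\le1+y+y^2$, because $\sum_{p\ge2}y^p/p!\le(e-2)y^2$. By fact 2,
$$\exp(\pm\eta\Delta_s)\preceq I\pm\eta\Delta_s+\eta^2\Delta_s^2\preceq(1+9\eta^2)I\pm\eta\Delta_s.$$
As $\pm\eta S_{s+1}=\pm\eta S_s\pm\eta\Delta_s$, the Golden–Thompson inequality, then fact 3 with $R_s^\pm\succeq0$, then (7) give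
$$\Phi_{s+1}\le\operatorname{tr}(R_s^+e^{\eta\Delta_s})+\operatorname{tr}(R_s^-e^{-\eta\Delta_s})\le(1+9\eta^2)\Phi_s+\eta\langle R_s^+-R_s^-,\Delta_s\rangle\le(1+9\eta^2+8\eta\theta)\Phi_s.$$

**Step 3: read off the error of the average.** A small potential forces $S_{T+1}$ to be small in norm. We have $\Phi_1=2d\le2n$. One of $\pm\eta S_{T+1}$ has largest eigenvalue $\eta\|S_{T+1}\|$, so $e^{\eta\|S_{T+1}\|}\le\Phi_{T+1}\le2n\,e^{T(9\eta^2+8\eta\theta)}$. Taking logarithms and inserting (3),
$$\frac1T\|S_{T+1}\|\le\frac{\ln(2n)}{\eta T}+9\eta+8\theta\le\frac\varepsilon3+\frac\varepsilon3+\frac\varepsilon3=\varepsilon.$$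
Thus $\bar Y=\frac1T\sum_sY_s$ satisfies $\|\bar Y-X\|\le\varepsilon$.

**Step 4: return to the original coordinates.** This is where the preconditioning pays. As $X\succeq I$, the additive bound gives $-\varepsilon X\preceq\bar Y-X\preceq\varepsilon X$ on $H$. Conjugate by $P^{1/2}$. Since $P^{1/2}v_e=\Pi b_e=b_e$, we have $P^{1/2}XP^{1/2}=N$ and $P^{1/2}\bar YP^{1/2}=M$, so $-\varepsilon N\preceq M-N\preceq\varepsilon N$. All three matrices kill $\mathbb 1$, so this holds on $\mathbb R^n$. $\square$

## Random signs estimate all $v_e^\top e^{\pm\eta S}v_e$ at once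

We must produce numbers satisfying (5). Put $B=\frac\eta2S_s$ and $E_\pm=\exp(\pm B)$, so that $v_e^\top R_s^\pm v_e=\|E_\pm v_e\|^2$. Computing $E_\pm v_e$ separately for each of the $\binom n2$ pairs would take far too many products. Instead take a random sign vector $g$. Then $\langle g,E_\pm v_e\rangle^2$ has expectation $\|E_\pm v_e\|^2$, and since $E_\pm$ is symmetric,
$$\langle g,E_\pm v_e\rangle=\langle v_e,E_\pm\Pi g\rangle.$$
So the single vector $E_\pm\Pi g$ serves all pairs $e$. Averaging over a few $g$ makes the estimate reliable.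

**Example.** For $\alpha=(1,0,\dots,0)$, $\langle g,\alpha\rangle^2=1$ always. For $\alpha=(1,1)/\sqrt2$, $\langle g,\alpha\rangle^2$ is $0$ or $2$, each with probability $\frac12$; one sample tells little, and we need an average.

**Lemma 4.** Let $\alpha\in\mathbb R^n$ be a unit vector, $g_1,\dots,g_r\in\{\pm1\}^n$ independent and uniform, and $Q=\sum_j\langle g_j,\alpha\rangle^2$. For $0<\sigma\le1$: $\Pr\big[\,|Q/r-1|>\sigma\,\big]\le2e^{-r\sigma^2/12}$.

*Proof.* Let $Z=\langle g,\alpha\rangle$ for uniform $g\in\{\pm1\}^n$. Then $\mathbb EZ^2=\sum_i\alpha_i^2=1$, and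
$$\mathbb EZ^4=\sum_i\alpha_i^4+3\sum_{i\ne j}\alpha_i^2\alpha_j^2=3-2\sum_i\alpha_i^4\le3.$$

*Lower tail.* For $h>0$, $e^{-y}\le1-y+\frac{y^2}2$ for $y\ge0$ gives $\mathbb Ee^{-hZ^2}\le1-h+\frac32h^2\le e^{-h+3h^2/2}$. By Markov's inequality for $e^{-hQ}$, with $h=\sigma/3$,
$$\Pr[Q<(1-\sigma)r]\le e^{h(1-\sigma)r}\,e^{r(-h+3h^2/2)}=e^{r(-h\sigma+3h^2/2)}=e^{-r\sigma^2/6}.$$

*Upper tail.* Let $0<h<\frac12$ and let $\xi\sim N(0,1)$ be independent of $g$. Since $\mathbb E_\xi e^{c\xi}=e^{c^2/2}$, and using $\cosh y\le e^{y^2/2}$,
$$\mathbb Ee^{hZ^2}=\mathbb E_\xi\mathbb E_ge^{\sqrt{2h}\,\xi Z}=\mathbb E_\xi\prod_i\cosh(\sqrt{2h}\,\xi\alpha_i)\le\mathbb E_\xi e^{h\xi^2}=(1-2h)^{-1/2}.$$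
Take $h=\frac\sigma{2(1+\sigma)}$, so that $1-2h=\frac1{1+\sigma}$ and $h(1+\sigma)=\frac\sigma2$. Markov's inequality for $e^{hQ}$ and $\ln(1+\sigma)\le\sigma-\frac{\sigma^2}2+\frac{\sigma^3}3$ give
$$\Pr[Q>(1+\sigma)r]\le\big((1+\sigma)e^{-\sigma}\big)^{r/2}\le e^{-\frac r2(\sigma^2/2-\sigma^3/3)}\le e^{-r\sigma^2/12},$$
since $\sigma^3\le\sigma^2$. Adding the two tails proves the lemma. $\square$

## The exponential by a power series with inexact products

We cannot form $E_\pm\Pi g$ exactly, since $B$ contains the unknown $X$. But $B$ can be applied approximately to any vector, and $q$ applications give a Taylor polynomial of $e^{\pm B}$. One point needs care. The target $\|E_\pm v_e\|^2$ must be found with *relative* accuracy, and $\|E_\pm v_e\|$ may be as small as $e^{-\beta}\|v_e\|$. So the error in $E_\pm\Pi g$ must be well below $e^{-\beta}$. Since $\beta=O(\varepsilon^{-1}\log n)$, this only requires $O(\varepsilon^{-1}\log n)$ Taylor terms and about as many binary digits in each product.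

**Lemma 5.** Let $B$ be self-adjoint on $H$ with $\|B\|\le\beta$, and let $\tilde B:H\to H$ be a map (not necessarily linear) with $\|\tilde Bx-Bx\|\le\delta'\|x\|$ for all $x\in H$, where $\beta,\delta',q,\theta$ are as in (3). For $g\in\{\pm1\}^n$ put $\tilde y_0=\Pi g$, $\tilde y_{p+1}=\tilde B\tilde y_p$ and $h^\pm=\sum_{p=0}^q\frac{(\pm1)^p}{p!}\tilde y_p$. Then
$$\|h^\pm-e^{\pm B}\Pi g\|\le\tfrac\theta8e^{-\beta}.$$

*Proof.*

**Step 1: errors of the iterates.** We show by induction that
$$\|\tilde y_p\|\le(\beta+\delta')^p\sqrt n,\qquad\|\tilde y_p-B^p\Pi g\|\le\big((\beta+\delta')^p-\beta^p\big)\sqrt n.$$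
For $p=0$ this holds since $\|\Pi g\|\le\sqrt n$. The first bound passes from $p$ to $p+1$ because $\|\tilde Bx\|\le(\beta+\delta')\|x\|$. For the second,
$$\|\tilde y_{p+1}-B^{p+1}\Pi g\|\le\|\tilde B\tilde y_p-B\tilde y_p\|+\|B(\tilde y_p-B^p\Pi g)\|\le\delta'(\beta+\delta')^p\sqrt n+\beta\big((\beta+\delta')^p-\beta^p\big)\sqrt n,$$
and the right side equals $\big((\beta+\delta')^{p+1}-\beta^{p+1}\big)\sqrt n$.

**Step 2: cut off the series.** For $p>q$ we have $p\ge8\beta\ge e^2\beta$, and $p!\ge(p/e)^p$, so $\beta^p/p!\le(e\beta/p)^p\le e^{-p}$. The Taylor remainder of $e^{\pm B}\Pi g$ is therefore at most $\sqrt n\sum_{p>q}e^{-p}=\sqrt n\,\frac{e^{-q}}{e-1}\le\sqrt n\,e^{-q}$.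

**Step 3: add up.** The iterate errors contribute at most $\sqrt n\sum_p\frac{(\beta+\delta')^p-\beta^p}{p!}=\sqrt n(e^{\beta+\delta'}-e^\beta)$. As $\delta'\le1$, $e^{\delta'}-1\le2\delta'$. With the values in (3),
$$\|h^\pm-e^{\pm B}\Pi g\|\le\sqrt n\,e^{-q}+2\sqrt n\,\delta'e^\beta\le\tfrac\theta{16}e^{-8\beta}+\tfrac\theta{16}e^{-\beta}\le\tfrac\theta8e^{-\beta}.\qquad\square$$

## Proof of the refinement lemma

**Proof of Lemma 2.** Run the algorithm of Lemma 3, computing $a_e^\pm$ in round $s$ as follows.

**Step 1: approximate products with $B$.** We build the map $\tilde B$ needed by Lemma 5. In round $s$, $B=\frac\eta2S_s$ and $\|S_s\|\le3(s-1)\le3T$, so $\|B\|\le\frac32\eta T=\beta$. (This holds whether or not earlier estimates were good, because every $Y_i$ lies in $\mathcal C$.) Let $\tilde N$ be the approximate product with $N$, and set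
$$\tilde Bx=\tfrac\eta2\Big(\sum_{i<s}Y_ix-(s-1)P^{-1/2}\tilde N(P^{-1/2}x)\Big),\qquad x\in H.$$
The values lie in $H$. Everything except $\tilde N(\cdot)$ is known, so one evaluation costs one approximate product. Since $\|P^{-1/2}\|^2=\|P^+\|$ and $\frac{\eta T}2=\frac\beta3$,
$$\|\tilde Bx-Bx\|\le\tfrac{\eta T}2\|P^+\|\,\delta\,\|x\|=\tfrac\beta3\|P^+\|\,\delta\,\|x\|=\delta'\|x\|.$$

**Step 2: define the estimates.** Draw fresh independent uniform $g_1,\dots,g_r\in\{\pm1\}^n$. From each $g_j$ compute $h_j^\pm$ as in Lemma 5, and set
$$a_e^\pm=\frac1r\sum_{j=1}^r\langle v_e,h_j^\pm\rangle^2\qquad\text{for all }e.$$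
The iterates $\tilde y_p$ serve both signs and all $e$, so a round uses at most $rq$ products, and the whole run at most $Trq$.

**Step 3: the ideal estimates are accurate with high probability.** We compare $a_e^\pm$ with the ideal $a_e^{0,\pm}=\frac1r\sum_j\langle v_e,E_\pm\Pi g_j\rangle^2=\frac1r\sum_j\langle g_j,E_\pm v_e\rangle^2$. The $g_j$ are independent of $S_s$, which depends only on earlier rounds. So, conditionally on the earlier rounds, Lemma 4 applies with $\alpha=E_\pm v_e/\|E_\pm v_e\|$ and $\sigma=\frac\theta2=\frac\varepsilon{48}$. A union bound over at most $\frac{n^2}2$ pairs, two signs and $T$ rounds shows that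
$$(1-\tfrac\theta2)\|E_\pm v_e\|^2\le a_e^{0,\pm}\le(1+\tfrac\theta2)\|E_\pm v_e\|^2\tag{8}$$
holds throughout with probability at least $1-\frac{n^2}2\cdot2\cdot T\cdot2e^{-r\varepsilon^2/(12\cdot48^2)}=1-2Tn^2e^{-r\varepsilon^2/(12\cdot48^2)}$.

**Step 4: the computed estimates satisfy (5).** Assume (8). The numbers $\sqrt{a_e^\pm}$ and $\sqrt{a_e^{0,\pm}}$ are $\frac1{\sqrt r}$ times the norms of two vectors in $\mathbb R^r$ whose $j$th coordinates differ by $\langle v_e,h_j^\pm-E_\pm\Pi g_j\rangle$. By the triangle inequality and Lemma 5,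
$$\Big|\sqrt{a_e^\pm}-\sqrt{a_e^{0,\pm}}\Big|\le\tfrac\theta8e^{-\beta}\|v_e\|\le\tfrac\theta8\|E_\pm v_e\|,$$
the last step because $E_\pm\succeq e^{-\beta}I$. Since $\theta\le\frac1{72}$, together with (8) this gives
$$\frac{a_e^\pm}{\|E_\pm v_e\|^2}\le\Big(\sqrt{1+\tfrac\theta2}+\tfrac\theta8\Big)^2\le1+\tfrac\theta2+\tfrac\theta4\big(1+\tfrac\theta4\big)+\tfrac{\theta^2}{64}\le1+\theta,$$
$$\frac{a_e^\pm}{\|E_\pm v_e\|^2}\ge\Big(\sqrt{1-\tfrac\theta2}-\tfrac\theta8\Big)^2\ge1-\tfrac\theta2-\tfrac\theta4\ge1-\theta.$$
This is (5), in every round, and Lemma 3 finishes the proof. $\square$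

With Lemma 2 proved, Theorem 2 holds, and with it Theorem 3(a) and Theorem 1.

## Removing the term $tK$: disconnected graphs and Theorem 3(b)

Theorem 2 approximates $L+tK$, which joins all pairs of vertices by weight at least $t$. For Theorem 3(b) we must approximate $L$ itself. If $G$ is disconnected, $M'$ must then have no weight at all between components. For a simple graph, a cut is either $0$ or at least $1$, and this gap lets us see the components in $M$.

**Proof of Theorem 3(b).** A smaller $\varepsilon$ gives a stronger conclusion, so if $\varepsilon>\frac13$ we use $\frac13$ instead, at a cost of $O(\log^5n)$ queries. Let $0<\varepsilon\le\frac13$. If $\varepsilon<4/n$, query all unit vectors and output $L$; this takes $n<4/\varepsilon$ queries, which is $O(\varepsilon^{-6}\log^4n)$. Otherwise run Theorem 2 with accuracy $\frac\varepsilon4\ge\frac1n$, $\tau=\frac\varepsilon{4n^4}\ge n^{-5}$ and $\zeta=\frac13$, and assume its conclusion.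

**Step 1: find the components.** If $\mathrm{cut}_G(S)=0$, then $\mathrm{cut}_M(S)\le(1+\frac\varepsilon4)\frac{\tau n^2}4<\frac12$. If $\mathrm{cut}_G(S)\ge1$, then $\mathrm{cut}_M(S)\ge1-\frac\varepsilon4>\frac12$. The sets with zero cut are the unions of components, so $M$ determines the components of $G$. Let $M'$ be $M$ with all weights between different components deleted.

**Step 2: reduce to one component.** Both $L$ and $M'$ are block diagonal over the components and vanish on vectors that are constant on each component. So it suffices to compare them on vectors $x$ supported on one component $C$ with $\sum_ux_u=0$.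

**Step 3: bound $\|x\|$ by the energy.** We need this to see that $tK$ is negligible. Let $\rho=\max_{u\in C}x_u-\min_{u\in C}x_u$. Take a path in $C$ between extremal vertices. It has fewer than $n$ edges, and the differences of $x$ along it add up to $\rho$ in absolute value, so Cauchy–Schwarz gives $\rho^2\le n\,x^\top Lx$. As $\sum_ux_u=0$, the minimum over $C$ is at most $0$ and the maximum at least $0$, so $|x_u|\le\rho$. Hence
$$\|x\|^2\le n\rho^2\le n^2\,x^\top Lx.\tag{9}$$

**Step 4: upper bound.** Deleting weights only decreases the form, and $x^\top Kx=n\|x\|^2$. By (9), $\tau n\|x\|^2\le\tau n^3x^\top Lx\le\frac\varepsilon4x^\top Lx$. So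
$$x^\top M'x\le x^\top Mx\le(1+\tfrac\varepsilon4)\big(x^\top Lx+\tau n\|x\|^2\big)\le(1+\tfrac\varepsilon4)^2x^\top Lx\le(1+\varepsilon)x^\top Lx.$$

**Step 5: lower bound.** Let $m_{uv}$ be the weights of $M$. Of the deleted pairs only those with exactly one end in $C$ contribute at $x$, so
$$x^\top Mx-x^\top M'x=\sum_{u\in C}x_u^2\sum_{v\notin C}m_{uv}\le\|x\|^2\,\mathrm{cut}_M(C)\le\tau n^2\|x\|^2\le\tfrac\varepsilon4x^\top Lx,$$
using $\mathrm{cut}_M(C)\le(1+\frac\varepsilon4)\frac{\tau n^2}4\le\tau n^2$ and (9). (If $C=[n]$, the difference is $0$.) Since $x^\top Mx\ge(1-\frac\varepsilon4)x^\top Lx$, we get $x^\top M'x\ge(1-\frac\varepsilon2)x^\top Lx\ge(1-\varepsilon)x^\top Lx$. $\square$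

Applying the Batson–Spielman–Srivastava theorem (SIAM J. Comput. 2012) to $M'$ costs no queries and gives a spectral sparsifier of $G$ with $O(n/\varepsilon^2)$ edges, with error $O(\varepsilon)$.

## Counting answers: the lower bound of Theorem 3(c)

Cuts known to accuracy $1\pm\varepsilon$ reveal a graph completely if its degrees are small compared with $1/\varepsilon$. So an algorithm that outputs such cuts must collect as many bits as it takes to name a graph in a suitable family.

**Proof of Theorem 3(c).** Let $n\ge16$, $\frac1{8n}\le\varepsilon\le\frac1{16}$ and $m=\lfloor\frac1{8\varepsilon}\rfloor$, so $2\le m\le n$.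

**Step 1: the family.** Fix $\lfloor n/m\rfloor\ge\frac n{2m}$ disjoint blocks of size $m$. The family consists of all graphs that have an arbitrary graph on each block and no other edges. It has $2^{\lfloor n/m\rfloor m(m-1)/2}\ge2^{n(m-1)/4}$ members.

**Step 2: approximate cuts identify the graph.** Suppose $|f(S)-\mathrm{cut}_G(S)|\le\varepsilon\,\mathrm{cut}_G(S)$ for all $S$. For $u\neq v$ in one block,
$$2A_{uv}=\mathrm{cut}_G(\{u\})+\mathrm{cut}_G(\{v\})-\mathrm{cut}_G(\{u,v\}).$$
The first two cuts are degrees, at most $m-1$ each, and the third is at most their sum, so the three cuts add up to at most $4(m-1)$. (If $n=m=2$ were possible, $\{u,v\}$ would be everything; but $n\ge16$ and $m\le\frac1{8\varepsilon}$, and for $\{u,v\}$ we only need a proper subset, which it is.) Therefore $f(\{u\})+f(\{v\})-f(\{u,v\})$ differs from $2A_{uv}\in\{0,2\}$ by at most $4\varepsilon(m-1)<4\varepsilon m\le\frac12$. So $f$ determines $G$ within the family.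

**Step 3: count outcomes.** Let the algorithm make at most $q$ queries. Averaging over the family, we can fix its random bits so that it is correct on at least $\frac23$ of the members. It is then deterministic, and its output depends only on the answers received. Each answer lies in $\{0,\dots,n-1\}^n$, so there are at most $n^{nq}$ outcomes, and by Step 2 each is correct for at most one member. Hence $n^{nq}\ge\frac23\,2^{n(m-1)/4}$. Taking logarithms, with $\log_2\frac32\le1$, and dividing by $n$,
$$q\log_2n\ge\frac{m-1}4-\frac1n\ge\frac1{128\varepsilon}-\frac1n\ge\frac1{256\varepsilon}.$$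
Here $m-1\ge\frac m2\ge\frac1{32\varepsilon}$, because $m\ge2$ and $\lfloor y\rfloor\ge\frac y2$ for $y\ge1$; and $\frac1n\le\frac1{16}\le\frac1{256\varepsilon}$. $\square$

A matrix $M'$ as in Theorem 3(b) yields $(1\pm\varepsilon)$-approximations to all cuts, so the bound applies to (b). At $\varepsilon=\frac1{8n}$ it reads $\frac n{32\log_2n}$. So the polynomial dependence on $1/\varepsilon$ in (b) cannot be avoided: no bound polylogarithmic in both $n$ and $1/\varepsilon$ is possible.
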